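# Recoloring digraphs with $\Delta+1$ colors: $O(n^2)$ moves with a constant independent of the degree

## 1. A guess: at most a constant times $n^2$ moves, whatever the degree

Take a digraph whose vertices are colored with no monochromatic directed cycle, and recolor one vertex at a time, never creating such a cycle. How many moves lead from one coloring to another? If the number of colors exceeds the largest in- or out-degree, a first guess is that about $n^2$ moves suffice, with a constant that does not depend on the degree. A vertex of large degree has many neighbors in its way, but there are then also many colors. We make the guess precise, test it on small cases, and find that it needs two restrictions. With these restrictions it is correct.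

**Definitions.** A digraph $D=(V,A)$ has no loops and no parallel arcs, but may contain *digons*, that is, pairs of opposite arcs $xy,yx$. It is *connected* if its underlying graph is connected. We write $N^+(v),N^-(v)$ for the out- and in-neighborhoods, $d^+(v),d^-(v)$ for their sizes, and
$$\Delta_{\max}(D)=\max\{\max(d^+(v),d^-(v)) : v\in V\}.$$
A *$k$-dicoloring* is a map $c:V\to[k]=\{1,\dots,k\}$ without a monochromatic directed cycle. A digon is a directed cycle of length $2$, so its ends must get different colors; a single arc $xy$ without $yx$ forbids nothing by itself. The *$k$-dicoloring graph* $\mathcal D_k(D)$ has the $k$-dicolorings as vertices, and two are adjacent if they differ on exactly one vertex of $D$. A $k$-dicoloring is *$k$-frozen* if it is an isolated vertex of $\mathcal D_k(D)$.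

An arc $uv$ is *simple* if $vu$ is not an arc; then $v$ is a *simple out-neighbor* of $u$, and $u$ a *simple in-neighbor* of $v$. A digraph is *bidirected* if it has no simple arc. A bidirected digraph is an undirected graph with every edge replaced by a digon, and its dicolorings are exactly the proper colorings of that graph. For example, the directed triangle has three simple arcs, and its dicolorings are all non-constant maps; the bidirected triangle needs three colors.

**Tests.** Throughout the tests the digraphs are bidirected, so we speak of graphs.

*Complete graph on $k$ vertices.* Here $\Delta=k-1$. Every coloring is a bijection onto $[k]$ and no vertex can move. All colorings are frozen, so frozen colorings have to be excluded.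

*Complete graph on $n=k-1$ vertices.* Every coloring misses exactly one color $m$, and a move sends one vertex to $m$. We go from $\alpha$ to $\beta$, and call a vertex wrong if its current color is not its $\beta$-color. If $m=\beta(v)$ for some $v$, then $v$ is wrong, and we move it to $m$. If $m$ is not used by $\beta$, then the current coloring and $\beta$ use the same colors, so the wrong vertices are permuted in cycles of length at least $2$. Moving one vertex of such a cycle to $m$ is a wasted move, after which the cycle is repaired with one move per vertex. So at most $n/2$ moves are wasted, and $3n/2$ moves suffice, independently of the degree.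

*The graph $K_{3,3}$ with $k=4$.* Here $\Delta=3$. If a vertex of one side cannot move, the other side carries three distinct colors, so the first side is monochromatic, and every vertex of the other side can move. Hence no coloring is frozen, although some vertices may be blocked. To swap colors $1$ and $2$ in the coloring $A\mapsto 1,1,1$, $B\mapsto 2,3,4$, we recolor the first vertex of $B$ with $3$, then all of $A$ with $2$, then the first vertex of $B$ with $1$. This takes five moves.

*The cube with $k=4$.* Give antipodal vertices of $\{0,1\}^3$ the same color, with four colors for the four antipodal pairs. The vertex $000$ and its neighbors $100,010,001$ lie in four different pairs, and the other vertices behave the same by symmetry. So this coloring is frozen. The proper $2$-coloring of the cube is not frozen. Frozen and non-frozen colorings can coexist.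

*The $5$-cycle with $k=3$.* Here $\Delta=2$. Let $v_1,\dots,v_5$ be the vertices in cyclic order and record each step $c(v_{j+1})-c(v_j)\equiv\pm1 \pmod 3$. Let $w$ be the number of $+$ steps minus the number of $-$ steps. Then $w$ is odd, divisible by $3$, and $|w|\le5$, so $w=\pm3$. A vertex can move only if its two neighbors have the same color; then its two steps have opposite signs, and the move exchanges them. So $w$ never changes. The coloring $1,2,3,1,2$ has steps $+,+,+,+,-$, so $w=3$, and $v_5$ can move to $3$. The coloring $2,1,3,2,1$ has $w=-3$, and $v_5$ can move there as well. These are two non-frozen colorings with no path between them, so the guess fails for $\Delta=2$.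

So we exclude frozen colorings and require $\Delta\ge3$. The problem comes from Lucas Picasarri-Arrieta, "Strengthening the Directed Brooks' Theorem for oriented graphs and consequences on digraph redicolouring", arXiv:2301.04881 (2023). The known result is this. If $D$ is connected on $n$ vertices, $\Delta_{\max}(D)=\Delta\ge 3$ and $k\ge\Delta+1$, then $\mathcal D_k(D)$ consists of isolated vertices and at most one further component, and that component has diameter at most $c_\Delta n^2$ with $c_\Delta=O(\Delta^2)$ depending only on $\Delta$. Accordingly, the *diameter* of $\mathcal D_k(D)$ means the diameter of this component, that is, the largest distance between two non-frozen $k$-dicolorings. The question is whether there is an absolute constant $d$ such that the diameter is at most $dn^2$ for every integer $k$ and every connected $D$ with $k\ge\Delta_{\max}(D)+1\ge4$. The answer is yes, and $d=33$ will do.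

**Theorem 1.** Let $D$ be a connected digraph on $n$ vertices, $\Delta=\Delta_{\max}(D)\ge 3$, $k\ge\Delta+1$. Any two $k$-dicolorings of $D$ that are not $k$-frozen are at distance at most $33n^2$ in $\mathcal D_k(D)$. Moreover, unless $k=\Delta+1$ and $D$ is bidirected with $d^+(v)=d^-(v)=\Delta$ for all $v$, the graph $\mathcal D_k(D)$ is connected with diameter at most $8n^2$.

The proof also gives several sharper statements (Theorem 2 in Section 9). The only outside input is the standard theory of blocks of a graph, recalled in Section 8.

Two remarks will be used silently. Moves are reversible. And reversing all arcs of a digraph does not change its dicolorings, so every statement has a mirror image with in and out exchanged. "Reaches" refers to directed paths, and every vertex reaches itself.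

## 2. Free colors, stuck vertices, and the shift

We shall delete vertices and forbid colors, so we need lists. Let $H$ be a digraph with a list $L(v)$ of colors for each vertex. An *$L$-dicoloring* is a map $c$ with $c(v)\in L(v)$ for all $v$ and no monochromatic directed cycle. A *move* recolors one vertex so that the result is again an $L$-dicoloring.

**Definition.** Given $c$, a color $z\in L(v)\setminus\{c(v)\}$ is *free* for $v$ if no out-neighbor of $v$ has color $z$. The vertex $v$ is *stuck* if it has no free color.

**(F0)** *Recoloring $v$ with a free color is a move.* A new monochromatic cycle would pass through $v$, and the successor of $v$ on it would be an out-neighbor with the new color.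

**(F0′)** *Recoloring $v$ with $z\in L(v)$ is a move if no in-neighbor of $v$ has color $z$.* This time look at the predecessor of $v$ on the cycle.

A stuck vertex need not be immovable. If $H$ has the single arc $uw$, both lists are $\{1,2\}$, and $c(u)=1$, $c(w)=2$, then $u$ is stuck, yet recoloring $u$ with $2$ is a move by (F0′). In a bidirected digraph, on the other hand, a vertex can move only to a free color.

**(F1)** *Suppose $|L(v)|\ge d^+(v)+1$ and $v$ is stuck. Then $|L(v)|=d^+(v)+1$, and $c$ maps $N^+(v)$ bijectively onto $L(v)\setminus\{c(v)\}$.* Indeed, all of the at least $d^+(v)$ colors of $L(v)\setminus\{c(v)\}$ occur on the $d^+(v)$ out-neighbors. In particular, a stuck vertex has no out-neighbor of its own color, and all its out-neighbors have colors from its list. Put the other way: $v$ is **not** stuck if $|L(v)|\ge d^+(v)+2$, or if some out-neighbor of $v$ has color $c(v)$.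

**(F2) Shift.** *Assume $|L(v)|\ge d^+(v)+1$ for all $v$. Let $q_0q_1\dots q_m$ be a directed path with no arc $q_jq_l$ for $l\ge j+2$, such that $q_0,\dots,q_{m-1}$ are stuck and $q_m$ is not. Recolor $q_m$ with a free color, and then, for $j=m-1,\dots,0$ in turn, recolor $q_j$ with the old color of $q_{j+1}$. All these recolorings are to free colors. There are $m+1$ moves, and $q_0$ changes color.*

To check this, consider the moment when $q_j$ is treated, $j<m$. By (F1), before the shift $q_{j+1}$ was the only out-neighbor of $q_j$ with its color, and that color lies in $L(q_j)\setminus\{c(q_j)\}$. So far only $q_{j+1},\dots,q_m$ have been recolored, and of these only $q_{j+1}$ is an out-neighbor of $q_j$. Its new color differs from its old one: for $j+1=m$ because a free color is not the current color, and for $j+1<m$ because the new color is the old color of $q_{j+2}$, and the stuck vertex $q_{j+1}$ had no out-neighbor of its own color. So the old color of $q_{j+1}$ is now free for $q_j$. The same comparison shows that $q_0$ changes color.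

As an example, take the bidirected path $q_0,q_1,q_2$ with lists $\{1,2\},\{1,2,3\},\{1,2,3\}$ and colors $1,2,3$. The first two vertices are stuck, and $q_2$ has the free color $1$. The shift recolors $q_2$ with $1$, then $q_1$ with $3$, then $q_0$ with $2$.

## 3. Two units of slack everywhere: $3n$ moves, and what breaks with one

Call $|L(v)|-d^+(v)$ the slack of $v$. The natural strategy is to settle one vertex at a time. We bring $v$ to some color $b$ in both given colorings, remove the color $b$ from all in-neighbors of $v$, delete $v$, and delete $b$ from the lists of its in-neighbors. The slack of the other vertices does not decrease, because an in-neighbor of $v$ loses one out-neighbor and at most one color. If every slack is at least $2$, nothing obstructs this strategy.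

**Proposition 1.** If $|L(v)|\ge d^+(v)+2$ for all vertices $v$ of a digraph $H$ on $n$ vertices, then any two $L$-dicolorings of $H$ are at distance at most $3n$.

*Proof.* Let $\alpha,\beta$ be the two colorings. At each stage we have a digraph with lists of slack at least $2$, so by (F1) no vertex is ever stuck. Choose $v$ with $d^-(v)\le d^+(v)$ in the current digraph; it exists since the sums of the out- and in-degrees agree. For $b\in L(v)$ let $N_\alpha(b),N_\beta(b)$ be the numbers of in-neighbors of $v$ of color $b$ in the two current colorings. Then
$$\sum_{b\in L(v)}\bigl(N_\alpha(b)+N_\beta(b)\bigr)\le 2d^-(v),\qquad |L(v)|\ge d^+(v)+2\ge d^-(v)+2,$$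
so some $b$ has $N_\alpha(b)+N_\beta(b)\le1$. In each of the two colorings, recolor the in-neighbors of $v$ of color $b$ with free colors, which differ from their current color $b$. Then recolor $v$ with $b$ by (F0′), unless it has this color already. This takes at most $N_\alpha(b)+N_\beta(b)+2\le 3$ moves in total. Now delete $v$, and delete $b$ from the lists of its in-neighbors. The two restricted colorings are dicolorings for the new lists.

Later moves lift. Given a dicoloring of the smaller digraph for the smaller lists, add $v\mapsto b$. A monochromatic cycle through $v$ would contain an in-neighbor of $v$ of color $b$, but $b$ is no longer in the list of that in-neighbor. After all vertices are processed, both colorings have become the same one, with at most $3n$ moves in total. $\square$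

With lists $[k]$ this covers $k\ge\Delta+2$. Now let $k=\Delta+1$, so that only slack $1$ is guaranteed. The strategy fails at the words "recolor the in-neighbors with free colors", because an in-neighbor of color $b$ may be stuck. Slack $1$ alone cannot be enough: a digon with both lists $\{1,2\}$ has two dicolorings, and neither of them admits a move.

There is a local remedy if $v$ itself is not stuck. Let $v$ leave its color $a$. By (F1) each stuck in-neighbor of color $b$ saw $a$ only on $v$, so it can now move to $a$, and then $v$ can take $b$. If $v$ is stuck too, nothing needs to be possible near $v$, and a free color has to be brought from elsewhere by the shift (F2). Then two new dangers appear. The shift path may run through $v$, and the shift may give color $b$ to many out-neighbors of $v$. Both are controlled if we treat the vertices **in order of non-increasing distance to the vertices of slack at least $2$**: shift paths run towards these vertices, away from $v$, and they meet at most two out-neighbors of $v$.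

## 4. One unit of slack and a reachable vertex with two

**Lemma 1.** Let $H$ be a digraph on $n$ vertices, $|L(v)|\ge d^+(v)+1$ for all $v$, and $R=\{v: |L(v)|\ge d^+(v)+2\}$. Suppose every vertex reaches $R$. Then any two $L$-dicolorings of $H$ are joined by at most $4n^2$ moves.

*Proof.*

**Step 1: an order in which shortest paths survive.** Let $\mathrm{dist}(v)$ be the length of a shortest directed path from $v$ to $R$ in $H$. For an arc $uw$ we have $\mathrm{dist}(w)\ge\mathrm{dist}(u)-1$. Order the vertices as $v_1,\dots,v_n$ with $\mathrm{dist}$ non-increasing, and put $H_i=H-\{v_1,\dots,v_{i-1}\}$ and $n_i=n-i+1=|V(H_i)|$. If $u\in V(H_i)$, the vertices after $u$ on a shortest path from $u$ to $R$ have smaller distance than $u$, so they come later than $u$ in the order. Hence all shortest paths from $u$ to $R$ lie in $H_i$.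

**Step 2: a target coloring.** We define one coloring $\gamma$ to which every coloring will be brought. Choose $\gamma(v_1),\gamma(v_2),\dots$ successively with $\gamma(v_i)\in L_i(v_i)$, where
$$L_i(u)=L(u)\setminus\{\gamma(v_j): j<i,\ v_j\in N^+(u)\}.$$
This is possible, since at most $d^+(v_i)$ of the at least $d^+(v_i)+1$ colors are removed. Then $\gamma$ is an $L$-dicoloring: on a monochromatic cycle, the vertex of largest index has a successor of smaller index, whose color was excluded for it. For $u\in V(H_i)$, the number of removed colors is at most the number of deleted out-neighbors, so
$$|L_i(u)|-d^+_{H_i}(u)\ge |L(u)|-d^+(u).\tag{1}$$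
So $|L_i(u)|\ge d^+_{H_i}(u)+1$, the facts (F0)–(F2) apply to $(H_i,L_i)$, and vertices of $R\cap V(H_i)$ are never stuck in $(H_i,L_i)$.

**Step 3: settling one vertex.** This is the heart of the proof.

**Claim 1.** Let $c$ be an $L_i$-dicoloring of $H_i$, $v=v_i$, $\delta=\mathrm{dist}(v)$, $b\in L_i(v)$, and let $N$ be the number of in-neighbors of $v$ in $H_i$ of color $b$. With at most $\min(4n_i-2,\;N+4\delta+3)$ moves in $(H_i,L_i)$ we can reach a coloring in which $v$ has color $b$ and no in-neighbor of $v$ has color $b$.

All neighborhoods are now taken in $H_i$.

*Cleaning.* Suppose $v$ has color $b$. Every in-neighbor of color $b$ has the out-neighbor $v$ of its own color, so by (F1) it is not stuck. Recolor it with a free color, which is not $b$. This costs one move for each such in-neighbor and creates no new ones. If $c(v)=b$ at the start, we only clean, with $N\le n_i-1$ moves, and the Claim holds. From now on let $a=c(v)\ne b$.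

*Unstuck in-neighbors.* As long as some in-neighbor of $v$ of color $b$ is not stuck, recolor it with a free color. After $s$ such moves, the set $U$ of in-neighbors of $v$ of color $b$ consists of stuck vertices, and $s+|U|=N\le n_i-1$.

*Case 1: $v$ is not stuck.* Recolor $v$ with a free color $a'$. If $a'=b$, clean; the total is $s+1+|U|=N+1$ moves. Let $a'\ne b$. Just before $v$ moved, every $u\in U$ was stuck. By (F1), $v$ was the only out-neighbor of $u$ with color $a$, the color $a$ lies in $L_i(u)$, and $u$ had no out-neighbor of color $b$; in particular, there are no arcs inside $U$. Since $v$ has left $a$, the color $a$ is now free for each $u\in U$, and it stays free while other vertices of $U$ are recolored. Recolor all of $U$ with $a$. Now no in-neighbor of $v$ has color $b$, so $v$ may be recolored with $b$ by (F0′). The total is $s+1+|U|+1=N+2$ moves, and no cleaning is needed. Finally $N+2\le n_i+1\le 4n_i-2$ and $N+2\le N+4\delta+3$.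

*Case 2: $v$ is stuck.* Then $v\notin R$, so $\delta\ge1$. By (F1) exactly one out-neighbor $w$ of $v$ has color $b$. We have $\mathrm{dist}(w)\in\{\delta-1,\delta\}$: it is at least $\delta-1$ because of the arc $vw$, and at most $\delta$ because $v$ has maximum distance in $H_i$.

Take a shortest path $w=q_0,q_1,\dots$ from $w$ to $R$; it lies in $H_i$ by Step 1. Its last vertex is in $R$ and hence not stuck. Cut the path at its first non-stuck vertex $q_m$ and shift. The shift is legitimate, since $\mathrm{dist}(q_j)=\mathrm{dist}(w)-j$ and an arc lowers the distance by at most $1$, so there is no arc $q_jq_l$ with $l\ge j+2$. It takes at most $\mathrm{dist}(w)+1\le\delta+1$ moves. It does not touch $v$, because $v\ne w$ and the later vertices have distance less than $\delta$.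

Which out-neighbors of $v$ were recolored? All of them have distance at least $\delta-1$. So they can only be $w$, which no longer has color $b$, and possibly $q_1$, the latter only if $\mathrm{dist}(w)=\delta$ and $\mathrm{dist}(q_1)=\delta-1$. If $q_1\in N^+(v)$ now has color $b$, shift once more in the same way, from $q_1$ along a shortest path to $R$ cut at its first vertex that is not stuck in the current coloring. This takes at most $\delta$ moves, and $q_1$ loses color $b$. The other vertices of this path have distance at most $\delta-2$, so they are neither out-neighbors of $v$ nor equal to $v$ or $w$.

Originally $w$ was the only out-neighbor of $v$ of color $b$, so now no out-neighbor of $v$ has color $b$. Recolor $v$ with $b$, which is free, and then clean.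

It remains to count. The shifts and the move of $v$ take at most $(\delta+1)+\delta+1=2\delta+2$ moves, and $2\delta+2\le 2n_i$, since a shortest path from $v$ to $R$ has $\delta+1$ vertices, all in $H_i$. In-neighbors of color $b$ to be cleaned are in $U$ or were recolored during the shifts, so cleaning takes at most $\min(n_i-1,\ |U|+2\delta+1)$ moves. With $s\le n_i-1$ and $s+|U|=N$, the total is at most
$$(n_i-1)+2n_i+(n_i-1)=4n_i-2\quad\text{and at most}\quad s+(2\delta+2)+(|U|+2\delta+1)=N+4\delta+3.$$
This proves Claim 1.

**Step 4: iterating and lifting.** Apply Claim 1 with $b=\gamma(v_i)$. The restriction of the resulting coloring to $H_{i+1}$ is an $L_{i+1}$-dicoloring, since the in-neighbors of $v_i$ avoid $\gamma(v_i)$. Conversely, an $L_{i+1}$-dicoloring of $H_{i+1}$ together with $v_i\mapsto\gamma(v_i)$ is an $L_i$-dicoloring of $H_i$: a monochromatic cycle through $v_i$ would contain an in-neighbor $u$ of $v_i$ with color $\gamma(v_i)\notin L_{i+1}(u)$. So moves in $H_{i+1}$ lift to moves in $H_i$, and hence to moves in $H=H_1$. By induction, every $L$-dicoloring can be turned into $\gamma$ with at most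
$$\sum_{m=1}^n(4m-2)=2n^2$$
moves. Two $L$-dicolorings are therefore joined by at most $4n^2$ moves. $\square$

The degrees do not appear in this bound. The rest of the proof of Theorem 1 finds ways to apply Lemma 1. The second bound in Claim 1 will be used only in Section 9.

## 5. Strong components: only diregular digraphs remain

Let $D,\Delta,k$ be as in Theorem 1. Directed cycles lie inside strong components, so a map is a dicoloring of $D$ if and only if its restrictions to the strong components are dicolorings. Distances between dicolorings are thus the sums of the distances over the strong components. Let $H$ be a strong component.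

If some $v\in V(H)$ has $d_H^+(v)\le k-2$, then Lemma 1 applies to $H$ with all lists $[k]$: the slack is at least $1$ everywhere because $d_H^+\le\Delta\le k-1$, we have $v\in R$, and every vertex of the strong digraph $H$ reaches $v$. If some $d_H^-(v)\le k-2$, reverse all arcs and argue in the same way. Otherwise all $d_H^\pm(v)\ge k-1\ge\Delta$, which forces $k=\Delta+1$ and $d_H^\pm(v)=\Delta$ for all $v\in V(H)$. Then no arc joins $H$ to the rest, and $H=D$ by connectedness.

So either Lemma 1 applies to every strong component, and $\mathcal D_k(D)$ is connected with diameter at most $\sum_H4|H|^2\le4n^2$, or

> (T) $k=\Delta+1$ and $d^+(v)=d^-(v)=\Delta$ for all $v$.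

**Assume (T) from now on, until the end of Section 8.** All lists are $[k]$ with $k=\Delta+1$, the slack is exactly $1$ everywhere, and $R=\emptyset$, so Lemma 1 is not applicable to $D$ itself. We have one new tool. Let $e(X,Y)$ be the number of arcs from $X$ to $Y$. Summing out-degrees and in-degrees over $X\subseteq V$ gives $e(X,X)+e(X,V\setminus X)=\Delta|X|=e(X,X)+e(V\setminus X,X)$, so

> (balance) for every $X\subseteq V$, as many arcs leave $X$ as enter $X$.

In particular $D$ is strong. The set of vertices reachable from a given vertex has no leaving arc, hence no entering arc, hence it is all of $V$ by connectedness.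

In Sections 6 and 7 we assume that $D$ is not bidirected and show that $\mathcal D_k(D)$ is connected with diameter at most $8n^2$.

## 6. A simple arc $xy$: reversing the constraints at $x$ and $y$

Lemma 1 needs a vertex of out-degree less than $\Delta$. The idea is to pass to another digraph $D'$ on the same vertices that has such a vertex and all of whose dicolorings are dicolorings of $D$. Suppose that

> (A) there is a simple arc $xy$ such that some $s\in N^-(x)$ reaches $y$ in $D-x$.

**Step 1: the digraph $D'$.** It is obtained by replacing the out-neighborhoods of $x$ and $y$ by in-neighborhoods, except that $x$ is dropped at $y$: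
$$N^+_{D'}(x)=N^-_D(x),\qquad N^+_{D'}(y)=N^-_D(y)\setminus\{x\},\qquad N^+_{D'}(u)=N_D^+(u)\ \ (u\ne x,y).$$
Note that $y\notin N_D^-(x)$, because $xy$ is simple. The out-degrees in $D'$ are $\Delta$, except that $d^+_{D'}(y)=\Delta-1$.

As an example, let $V=\mathbb Z_7$ with arcs $j\to j+1,\,j+2,\,j+4$. All arcs are simple and (T) holds with $\Delta=3$. For $x=0$, $y=1$ we may take $s=6$, since $6\to0$ and $6\to1$ are arcs. Here $N^-(0)=\{3,5,6\}$ and $N^-(1)=\{0,4,6\}$, so in $D'$ the vertex $0$ has out-neighbors $3,5,6$ and the vertex $1$ has out-neighbors $4,6$.

**Step 2: Lemma 1 applies to $D'$.** We show that every vertex reaches $y$ in $D'$. From any $u$, take a path of $D$ to $\{x,y\}$, up to its first vertex in $\{x,y\}$. All its arcs leave vertices other than $x,y$, so it is a path of $D'$. From $x$, go to $s$ by an arc of $D'$, and follow a path from $s$ to $y$ in $D-x$; its arcs leave vertices other than $x,y$. With lists $[k]$ the vertex $y$ has slack $2$ in $D'$ and the others have slack $1$. By Lemma 1, any two $k$-dicolorings of $D'$ are joined by at most $4n^2$ moves through $k$-dicolorings of $D'$.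

**Step 3: every $k$-dicoloring of $D'$ is one of $D$.** This makes the moves of Step 2 legal in $D$. Let $Q$ be a directed cycle of $D$ that is monochromatic in a $k$-dicoloring of $D'$.

- If $x\in Q$, let $p$ be the predecessor of $x$ on $Q$. Then $p\ne y$, as $yx\notin A(D)$. So $xp\in A(D')$ since $p\in N^-_D(x)$, and $px\in A(D')$ since $p\neq x,y$. This is a monochromatic digon of $D'$.
- If $x\notin Q$ and $y\in Q$, let $p$ be the predecessor of $y$ on $Q$. Then $p\ne x,y$, so $yp,py\in A(D')$, again a monochromatic digon of $D'$.
- If $x,y\notin Q$, then $Q$ is a directed cycle of $D'$.

Each case is a contradiction.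

**Step 4: from a $k$-dicoloring $c$ of $D$ to one of $D'$ in at most $2\Delta$ moves.** First, one after the other, recolor every in-neighbor $u$ of $x$ that has the color $c(x)$. Then recolor every in-neighbor $u\neq x$ of $y$ that has the color $c(y)$ at that time. Each such $u$ has an out-neighbor of its own color, so by (F1) it has a free color in $D$; use it. Neither $x$ nor $y$ is ever recolored, since $y$ is not an in-neighbor of $x$, and $x$ is excepted in the second round. A free color of an in-neighbor of $x$ differs from $c(x)$, and a free color of an in-neighbor of $y$ differs from $c(y)$, so what has been achieved is never undone. In the end, no arc of $D'$ leaving $x$ or $y$ is monochromatic, so no monochromatic cycle of $D'$ passes through $x$ or $y$. All other arcs of $D'$ are arcs of $D$, so there is no monochromatic cycle of $D'$ at all.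

**Conclusion.** Under (A), $\mathcal D_k(D)$ is connected with diameter at most $4n^2+4\Delta\le8n^2$. By reversing all arcs, the same holds under

> (A′) there is a simple arc $uv$ such that $u$ reaches some out-neighbor of $v$ in $D-v$.

## 7. A piece attached by one arc out and one arc in

Now suppose that $D$ has a simple arc, but neither (A) nor (A′) holds. So for **every** simple arc $uv$:

> (N1) no in-neighbor of $u$ reaches $v$ in $D-u$;
>
> (N2) $u$ reaches no out-neighbor of $v$ in $D-v$.

This does occur. Let $F$ be $K_4$ with one edge subdivided by a vertex $x$; in $F$ the vertex $x$ has degree $2$ and the other four vertices have degree $3$. Take three bidirected copies of $F$ and add the simple arcs $x_1x_2$, $x_2x_3$, $x_3x_1$ between the copies of $x$. Then (T) holds with $\Delta=3$. For the arc $x_1x_2$: from $x_3$ or from a neighbor of $x_1$ in its copy, one cannot reach $x_2$ without using $x_1$, so (N1) holds; and without $x_2$, the vertex $x_1$ reaches only its own copy, which contains no out-neighbor of $x_2$, so (N2) holds. The other simple arcs are symmetric. In this example each copy is attached by exactly one leaving and one entering arc, both at the same vertex. We now show that such a piece always exists.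

**Step 1: the choice of $P$.** For a simple arc $uv$ let $P(u,v)$ be the set of vertices reachable from $u$ in $D-v$. Choose a simple arc $xy$ for which $P=P(x,y)$ has minimum size. All out-neighbors of vertices of $P$ lie in $P\cup\{y\}$, we have $y\notin P$, and $N^+(y)\cap P=\emptyset$ by (N2).

**Step 2: the structure of $P$.** We show that one arc leaves $P$ and one arc enters, both at $x$.

(a) *No simple in-neighbor $p$ of $x$ is in $P$.* Suppose $p\in P$ and $px$ is simple. By (N2) for the arc $px$, the set $P(p,x)$ contains no out-neighbor of $x$; in particular $y\notin P(p,x)$. So paths from $p$ in $D-x$ avoid $y$, and starting in $P$ they stay in $P$. Hence $P(p,x)\subseteq P\setminus\{x\}$, which contradicts the minimality of $|P|$.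

(b) Let $Z$ be the set of all $z\in P\setminus\{x\}$ that do not reach $y$ in $D-x$. By (N1) for $xy$, no in-neighbor of $x$ reaches $y$ in $D-x$, so
$$N^-(x)\cap P\subseteq Z.\tag{2}$$
An arc leaving $Z$ ends in $P\cup\{y\}$. It cannot end at $y$, nor at a vertex of $P\setminus\{x\}$ that reaches $y$ in $D-x$, because then its tail would reach $y$ in $D-x$. So it ends at $x$. By balance,
$$e(Z,x)=e(x,Z)+e(V\setminus(Z\cup\{x\}),Z).$$
By (a), every in-neighbor of $x$ in $Z$ is also an out-neighbor of $x$, so $e(Z,x)\le e(x,Z)$. Hence the last term is $0$: *no arc enters $Z$ except from $x$, and no arc leaves $Z$ except to $x$.*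

(c) *No $t\in P\setminus\{x\}$ has an arc to $y$.* Suppose $t$ has one. Then $t\notin Z$. The arc $ty$ is simple, as $N^+(y)\cap P=\emptyset$, and $P(t,y)\subseteq P$ because $t\in P$. We claim $x\notin P(t,y)$. A path from $t$ to $x$ in $D-y$ stays in $P$, so by (2) its last vertex before $x$ lies in $Z$. But the path starts at $t\notin Z$, and it would have to enter $Z$ from a vertex other than $x$, contrary to (b). So $|P(t,y)|<|P|$, a contradiction.

(d) *$P=\{x\}\cup Z$.* A path from a vertex of $P\setminus\{x\}$ to $y$ in $D-x$ stays in $P$ until $y$, so its last arc would contradict (c). Hence no vertex of $P\setminus\{x\}$ reaches $y$ in $D-x$.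

(e) Every arc leaving $P$ ends at $y$, so by (c) the only one is $xy$. By balance exactly one arc enters $P$, and by (b) it ends at $x$. Let it be $sx$ with $s\in W:=V\setminus P$. Then $s\ne y$, since $N^+(y)\cap P=\emptyset$.

**Step 3: Lemma 1 applies to $D[P]$ and $D[W]$.** We have
$$d^+_{D[P]}(x)=\Delta-1,\qquad d^+_{D[W]}(s)=\Delta-1,\qquad d^-_{D[W]}(y)=\Delta-1,$$
and all other vertices have out-degree $\Delta$ in $D[P]$, respectively $D[W]$. Since $D$ is strong, every vertex of $P$ has a path to $x$, and before $x$ such a path cannot leave $P$; likewise every vertex of $W$ has a path to $s$ inside $W$, because the only arc leaving $W$ is $sx$. So the hypotheses of Lemma 1 with lists $[k]$ hold in $D[P]$ with $x\in R$, and in $D[W]$ with $s\in R$.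

**Step 4: how the two parts interact.** A directed cycle meeting both $P$ and $W$ uses the arcs $sx$ and $xy$. So it consists of $x$ and a directed $y$–$s$ path in $D[W]$. Hence a map $c$ is a dicoloring of $D$ if and only if its restrictions to $P$ and $W$ are dicolorings and $D[W]$ has no monochromatic directed $y$–$s$ path of color $c(x)$. Let $\alpha,\beta$ be $k$-dicolorings of $D$; we go from $\alpha$ to $\beta$.

**Step 5: recoloring $W$ to $\beta|_W$.** Take a sequence of at most $4|W|^2$ moves from $\alpha|_W$ to $\beta|_W$ in $D[W]$. Suppose the next move changes $\varphi$ to $\varphi'$, and $x$ currently has color $f$. If $\varphi'$ has no monochromatic $y$–$s$ path of color $f$, perform the move. Otherwise $\varphi'(y)=\varphi'(s)=f$. First recolor $x$ with some $g\ne f$ not occurring on $N^+_{D[P]}(x)$; it exists because $k-1-(\Delta-1)=1$. Within $D[P]$ this is a move by (F0). It creates no problem with $W$: as $y\ne s$, and $\varphi,\varphi'$ differ at only one vertex, at least one of $\varphi(y),\varphi(s)$ equals $f\neq g$, so $\varphi$ has no monochromatic $y$–$s$ path of color $g$. Then perform the move to $\varphi'$. It is valid, because monochromatic $y$–$s$ paths under $\varphi'$ have color $\varphi'(y)=f\ne g$.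 So this step takes at most $8|W|^2$ moves.

**Step 6: recoloring $P$ to $\beta|_P$.** If $D[W]$ has no monochromatic $y$–$s$ path under $\beta|_W$, then $P$ can be recolored to $\beta|_P$ by Lemma 1 in $D[P]$ without regard to $W$. Otherwise such a path has color $g=\beta(y)=\beta(s)$, and $x$ does not currently have color $g$. Recolor $y$ with some $g'\ne g$ not occurring on $N^-_{D[W]}(y)$; it exists because $d^-_{D[W]}(y)=\Delta-1<k-1$. This is valid in $D[W]$ by (F0′), and afterwards $y$ and $s$ have different colors, so there is no monochromatic $y$–$s$ path. Now recolor $P$ to $\beta|_P$ by Lemma 1, and finally give $y$ the color $g$ again. The result is the dicoloring $\beta$.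

In total we use at most $8|W|^2+4|P|^2+2\le8n^2$ moves, since $|W|+|P|=n$ and $|P|\ge2$ (in fact $|P|\ge\Delta$, as $x$ has $\Delta-1$ out-neighbors in $P$). This settles the non-bidirected case.

## 8. Regular graphs: two equally colored vertices as a source of slack

Now (T) holds and $D$ is bidirected. So $D$ is a connected $\Delta$-regular graph $G$, dicolorings are proper colorings with $k=\Delta+1$ colors, and a recoloring is valid if and only if the new color is free. The $\Delta$ neighbors of $v$ use colors from the $\Delta$-element set $[k]\setminus\{c(v)\}$. Hence

> a vertex is not stuck if and only if two of its neighbors have the same color,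

and a coloring is frozen if and only if all vertices are stuck.

Frozen colorings may now exist, so Lemma 1 cannot apply to all of $G$ with lists $[k]$. The idea is to hold two non-adjacent vertices $x,y$ of the same color $i$ fixed. A common neighbor loses two neighbors but only one color, so it gains slack.

**Slack from an equally colored pair.** Let $x,y$ be non-adjacent with a common neighbor, and let $c(x)=c(y)=i$. For $w\in V(G)\setminus\{x,y\}$ put $L(w)=[k]\setminus\{i\}$ if $w\in N(x)\cup N(y)$, and $L(w)=[k]$ otherwise. Let $K$ be a component of $G-\{x,y\}$ and $w\in K$. Then $\deg_K(w)=\Delta-|N(w)\cap\{x,y\}|$. If $w$ has $0$, $1$, $2$ neighbors in $\{x,y\}$, then $|L(w)|$ is $\Delta+1,\Delta,\Delta$ and $\deg_K(w)$ is $\Delta,\Delta-1,\Delta-2$, respectively. So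
$$|L(w)|\ge\deg_K(w)+1,\quad\text{and}\quad |L(w)|\ge\deg_K(w)+2\ \text{ if } w \text{ is a common neighbor of } x,y.\tag{3}$$
Two consequences follow. First, *Lemma 1 applies to every component $K$ of $G-\{x,y\}$ that contains a common neighbor of $x,y$*: such a $K$ can be recolored from its current coloring to any $L$-coloring of $K$, with everything else fixed. Second, every partial proper $L$-coloring of $K$ extends greedily.

**Definition.** A pair $p=\{x,y\}$ of non-adjacent vertices is *good* if $x,y$ have a common neighbor and every component of $G-p$ contains a common neighbor of $x,y$.

In $K_{3,3}$, two vertices of the same side form a good pair. Here is a pair that is not good. Let $G$ have vertices $x,y,v,v',c_1,c_2,z_1,z_2,e,f$, with $v$ joined to $x,y,v'$; the triangle $v'c_1c_2$; the edges $xc_1$, $yc_2$, $xz_1$, $yz_2$; the edge $ef$; and $e,f$ both joined to $z_1,z_2$. This graph is $3$-regular. The components of $G-\{x,y\}$ are $\{v,v',c_1,c_2\}$, which contains the common neighbor $v$, and $\{z_1,z_2,e,f\}$, in which $z_1$ sees only $x$ and $z_2$ sees only $y$. But the pair $\{v,z_1\}$ is good: its vertices are non-adjacent with common neighbor $x$, and $G-\{v,z_1\}$ is connected. The proof of Claim 2 moves from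 bad pairs to good pairs in this way.

**Facts on blocks.** A block of a connected graph with at least two vertices is a maximal connected subgraph without a cut vertex of its own. A block is an edge or is $2$-connected, so deleting one vertex from a block leaves it connected. Every edge lies in exactly one block. A vertex is a cut vertex if and only if it lies in at least two blocks. Blocks and cut vertices, joined by containment, form a tree. An *end block* $E$ is a block containing exactly one cut vertex $q$. Then $E-q$ contains no cut vertex, all neighbors of vertices of $E-q$ lie in $E$, and $E-q$ is a component of the graph minus $q$. Deleting the sets $E-q$ for some end blocks $E$, when some vertex remains, leaves a connected graph, since a path can enter and leave $E-q$ only through $q$.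

### 8.1 From a non-frozen coloring to a good pair of one color

**Claim 2.** From any non-frozen $\alpha$, at most $n+4n^2$ moves lead to a coloring $c$ with $c(u)=c(u')$ for some good pair $\{u,u'\}$.

*Proof.*

**Step 1: a vertex $v$ to work at.** If $G$ has a cut vertex, let $B$ be an end block of $G$ and $b$ its cut vertex. Otherwise let $B=G$, read $B-b$ as $B$, and ignore all conditions on $b$. All neighbors of vertices of $B-b$ are in $B$. So $|B|\ge\Delta+1\ge4$, and $B$ is $2$-connected. If $b$ exists, it has a neighbor outside $B$, so $|N(b)\cap B|\le\Delta-1<|B|-1$. Hence there is $v\in B-b$ not adjacent to $b$, and $N(v)\subseteq B-b$.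

**Step 2: making $v$ unstuck.** If $v$ is stuck, take a shortest path $v=q_0,\dots,q_m$ from $v$ to the set of non-stuck vertices, which is non-empty because $\alpha$ is not frozen. Perform the shift (F2) on $q_1,\dots,q_m$ only. Of the recolored vertices only $q_1$ is a neighbor of $v$; it was the only neighbor of $v$ with its old color, and it has changed color. So this old color is now missing on $N(v)$, and $v$ is not stuck. This takes $m\le n$ moves. Let $c$ be the coloring after this step.

Now $v$ has two neighbors $x,y\in B-b$ with the same color $i$. They are non-adjacent. If $\{x,y\}$ is good, we are done. Suppose it is not.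

**Step 3: end blocks on both sides of $\{x,y\}$.** Since $V\setminus B$ is attached to $B$ only at $b\ne x,y$, the components of $G-\{x,y\}$ correspond to the components of $B-\{x,y\}$, the one containing $b$ being enlarged by $V\setminus B$. Common neighbors of $x,y$ lie in $B$. Let $C$ be the component of $B-\{x,y\}$ containing $v$, and $Z$ a component of $B-\{x,y\}$ without common neighbors of $x,y$. As $v$ is a common neighbor, $C\ne Z$.

For $t\in\{x,y\}$ let $t'$ be the other element and $H_t=B-t$. As $B$ is $2$-connected, $H_t$ is connected; and $t'$ is a cut vertex of $H_t$, since $H_t-t'=B-\{x,y\}$ has the components $C,Z$. Let $K$ be a component of $B-\{x,y\}$. Since a block minus $t'$ is connected, the subgraph on $K\cup\{t'\}$ is a union of blocks of $H_t$. Let $E$ be one of these blocks farthest from $t'$ in the block tree, and $q\in E$ the cut vertex next to $E$ on the way to $t'$ (so $q=t'$ if $t'\in E$). If $E$ contained a further cut vertex, it would lie in $K$, and a block behind it would lie in $K\cup\{t'\}$ and be farther from $t'$. So $E$ is an end block of $H_t$ with cut vertex $q$, and $E-q\subseteq K$.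

Moreover $N(t)\cap(E-q)\ne\emptyset$. Otherwise all neighbors in $B$ of vertices of $E-q$ would lie in $E$, and $q$ would separate $E-q$ from $t$ in $B$, although $B$ is $2$-connected. So the set
$$F_t(K)=\{\,u\in N(t): u\in E-q \text{ for some end block } E \text{ of } H_t \text{ with cut vertex } q \text{ and } E-q\subseteq K\,\}$$
is non-empty.

In the graph above, $B=G$, and in $H_x=G-x$ the end blocks are $\{y,v,v',c_1,c_2\}$ with cut vertex $y$ and $\{z_1,z_2,e,f\}$ with cut vertex $z_2$. So $F_x(C)=\{v,c_1\}$ and $F_x(Z)=\{z_1\}$.

**Step 4: avoiding $b$.** We want elements of $F_t(C)$ and $F_t(Z)$, for the same $t$, that are different from $b$.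

(i) *If $b\in Z$, then $F_t(Z)\ne\{b\}$ for some $t\in\{x,y\}$.* Otherwise $b\in Z$ would be adjacent to both $x$ and $y$.

(ii) *If $b\in C$, then $F_t(C)\ne\{b\}$ for some $t\in\{x,y\}$.* Suppose $F_x(C)=F_y(C)=\{b\}$. Then $b$ is adjacent to $x$ and to $y$. There is an end block $E$ of $H_x$ with cut vertex $q$, $b\in E-q$ and $E-q\subseteq C$; so $b$ lies in no other block of $H_x$. The edge $by$ is in $H_x$, so it lies in $E$, and $y\in E$. As $y$ is a cut vertex of $H_x$, we get $y=q$. So $E-y$ is a component of $H_x-y$, that is, $E-y=C$. Hence $N(x)\cap C=F_x(C)=\{b\}$. But $v\in N(x)\cap C$ and $v\ne b$, a contradiction.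

As $b$ lies in at most one of $C,Z$, there are $t\in\{x,y\}$, $u\in F_t(C)$ and $u'\in F_t(Z)$ with $u,u'\ne b$. In case $b\in Z$, take $t$ from (i); in case $b\in C$, take $t$ from (ii); otherwise any $t$ will do.

**Step 5: $\{u,u'\}$ is a good pair.** The vertices $u,u'$ lie in $E-q$ and $E'-q'$ for distinct end blocks $E,E'$ of $H_t$. Deleting the sets $E-q$ and $E'-q'$ from $H_t$ leaves a connected graph containing $q$ and $q'$ (cut vertices of $H_t$ do not lie in $E-q$ or $E'-q'$). The graphs $E-u\ni q$ and $E'-u'\ni q'$ are connected. So $H_t-\{u,u'\}$ is connected. As $t\in B-b$ has $\Delta\ge3$ neighbors, all in $B$, one of them remains, and $B-\{u,u'\}$ is connected. As $u,u'\ne b$, the set $V\setminus B$ stays attached at $b$, so $G-\{u,u'\}$ is connected. Finally, $u\in C$ and $u'\in Z$ are non-adjacent, and $t$ is a common neighbor. So the only component of $G-\{u,u'\}$ contains a common neighbor, and $\{u,u'\}$ is good.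

**Step 6: giving $u$ the color of $u'$.** Let $\tilde C\supseteq C$ be the component of $G-\{x,y\}$ containing $v$. It contains $u$ and the common neighbor $v$ of $x,y$, but not $u'$. Since $u'$ is adjacent to $t$, we have $c(u')\ne i$, so $c(u')\in L(u)$. Extending greedily by (3), we get an $L$-coloring $\varphi$ of $\tilde C$ with $\varphi(u)=c(u')$. By Lemma 1 we recolor $\tilde C$ to $\varphi$ with at most $4n^2$ moves. Then $u$ and $u'$ have the same color. $\square$

### 8.2 All good pairs lead to one coloring

For a good pair $p=\{x,y\}$ and a color $i$ let $\mathcal C_i(p)$ be the set of colorings with $c(x)=c(y)=i$.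

**Step 1: moving inside $\mathcal C_i(p)$.** By (3) and Lemma 1, applied to each component $K$ of $G-p$, any two members of $\mathcal C_i(p)$ are joined by at most $\sum_K4|K|^2\le4n^2$ moves.

**Step 2: getting rid of one color.** *For every $l\ne i$, some $\psi\in\mathcal C_i(p)$ does not use $l$.* In each component $K$ of $G-p$ fix a common neighbor $r$ of $x,y$, and color the vertices of $K$ greedily in order of non-increasing distance to $r$ in $K$, from the lists $L(w)\setminus\{l\}$. When $w\ne r$ is colored, it has a neighbor closer to $r$ that is uncolored, so it has at most $\deg_K(w)-1<|L(w)\setminus\{l\}|$ colored neighbors. For $r$ we have $|L(r)\setminus\{l\}|\ge\Delta-1>\Delta-2=\deg_K(r)$. In particular $\mathcal C_i(p)\neq\emptyset$.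

**Step 3: one coloring for all.** If non-frozen colorings exist, then a good pair exists by Claim 2. Fix a good pair $p_0$ and some $\rho\in\mathcal C_1(p_0)$. Let $c\in\mathcal C_i(p)$ with $p$ good.

- If $i\ne1$: go to some $\psi\in\mathcal C_i(p)$ not using color $1$, recolor both vertices of $p_0$ with $1$ (they are non-adjacent), and then go to $\rho$ inside $\mathcal C_1(p_0)$. This takes at most $8n^2+2$ moves.
- If $i=1$: go to some $\psi\in\mathcal C_1(p)$ not using color $2$, recolor both vertices of $p$ with $2$, and continue as in the first case with $i=2$. This takes at most $12n^2+4$ moves.

**Step 4: the count.** With Claim 2, every non-frozen coloring reaches $\rho$ with at most $16n^2+n+4$ moves. So two non-frozen colorings are at distance at most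
$$32n^2+2n+8\le33n^2,$$
because $n\ge\Delta+1\ge4$ gives $n^2\ge2n+8$. Together with Sections 5–7 this proves Theorem 1. $\blacksquare$

## 9. Linear bounds, large degree, and a classification

**Theorem 2.** Let $D$ be connected on $n$ vertices, $\Delta=\Delta_{\max}(D)\ge3$, $k\ge\Delta+1$.

1. (List, out-degree version.) Lemma 1: one only needs $|L(v)|\ge d^+(v)+1$ for all $v$ and that every vertex reaches a vertex with $|L(v)|\ge d^+(v)+2$; then the diameter is at most $4n^2$.
2. If $|L(v)|\ge d^+(v)+2$ for **all** $v$ (any digraph), any two $L$-dicolorings are at distance at most $3n$. In particular, if $k\ge\Delta+2$ then $\mathcal D_k(D)$ has diameter at most $3n$. The order $n$ is optimal.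
3. If $D$ is bidirected (i.e. for undirected graphs), any two non-frozen $k$-dicolorings are at distance at most $252\,n^2/\Delta$.
4. (Classification.) $\mathcal D_k(D)$ is disconnected or has no edge if and only if $k=\Delta+1$ and $D$ is the bidirected digraph of a $\Delta$-regular graph $G$ admitting a proper $k$-coloring in which every closed neighborhood is rainbow; the isolated vertices are then exactly these colorings. A non-isolated component exists if and only if $D$ is not the complete bidirected digraph on $k$ vertices.

Here *rainbow* means that no two vertices of the set have the same color; the cube coloring of Section 1 is an example.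

*Proof of part 1.* This is Lemma 1.

*Proof of part 2.* The first statement is Proposition 1, and lists $[k]$ with $k\ge\Delta+2$ give the second. For optimality of the order, take any dicoloring and compose it with a fixed-point-free permutation of the colors. All vertices have to change color, so at least $n$ moves are needed.

*Proof of part 3.* The second bound in Claim 1 now pays off. It is small when few in-neighbors have color $b$ and distances to $R$ are short.

**Step 1: two colorings in parallel.** In the setting of Lemma 1 with $H$ bidirected, run the procedure on both given colorings $\alpha,\beta$ at once. At stage $i$, choose $\gamma(v_i)=b\in L_i(v_i)$ to minimize $N_\alpha(b)+N_\beta(b)$, where these are the numbers of neighbors of $v_i$ in $H_i$ of color $b$ in the two current colorings. This is allowed, since Claim 1 holds for any $b\in L_i(v_i)$, and $L_i$ depends only on earlier choices. As $|L_i(v_i)|\ge\deg_{H_i}(v_i)+1$, the average of $N_\alpha(b)+N_\beta(b)$ over $L_i(v_i)$ is at most $2\deg_{H_i}(v_i)/(\deg_{H_i}(v_i)+1)<2$, so the minimum is at most $1$. By the bound $N+4\delta+3$ of Claim 1, the two runs together cost at most $8\,\mathrm{dist}(v_i)+7$ at stage $i$. So the two colorings are at distance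 at most
$$8\sum_v\mathrm{dist}(v)+7|V(H)|.\tag{4}$$

**Step 2: distances to $R$ are short.** In all uses of Lemma 1 in Section 8, and in Section 5 for bidirected $D$ with $k=\Delta+1$, vertices outside $R$ have degree at least $\Delta-1$ in the graph considered. In Section 8 this is so because every common neighbor of $x,y$ is in $R$, so a vertex outside $R$ has lost at most one neighbor; in Section 5 the vertices outside $R$ have degree $\Delta$. Let $h$ be the number of vertices of the graph considered, and let $q_0\dots q_m$ be a shortest path to $R$. The closed neighborhoods of the vertices $q_j$ with $j<m$ and $3\mid j$ have size at least $\Delta$. They are pairwise disjoint: for $j<l$ among these indices, $\mathrm{dist}(q_j)-\mathrm{dist}(q_l)=l-j\ge3$, while a common element would give a path of length at most $2$ between $q_j$ and $q_l$. There are $\lceil m/3\rceil$ such indices, so $\lceil m/3\rceil\Delta\le h$, and $\mathrm{dist}\le3h/\Delta$.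

By (4), an application of Lemma 1 to a graph with $h$ vertices costs at most $24h^2/\Delta+7h$. If it is applied to several components, these costs add up to at most $24n^2/\Delta+7n$. In every case the cost is at most
$$\frac{24n^2}{\Delta}+7n\le\frac{31n^2}{\Delta},$$
as $n\ge\Delta$.

**Step 3: the count.** In Section 8, a non-frozen coloring reaches $\rho$ with at most $n$ moves for the shift, at most four applications of Lemma 1 (one in Claim 2, three in Section 8.2), and at most four single moves. That is at most
$$n+4\cdot\frac{31n^2}{\Delta}+4\le\frac{126n^2}{\Delta}$$
moves. Here we used $n+4\le 2n^2/\Delta$, which holds because $n\ge\Delta+1$ gives $n^2/\Delta> n+1$, and $2n+2\ge n+4$. Doubling gives $252n^2/\Delta$ in case (T). If $k=\Delta+1$ and (T) fails, then the connected bidirected digraph $D$ is its own only strong component, and Section 5 gives at most $31n^2/\Delta$. If $k\ge\Delta+2$, part 2 gives at most $3n\le3n^2/\Delta$.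

*Proof of part 4.* $\mathcal D_k(D)$ always has more than one vertex: choosing the colors one by one, with each vertex avoiding the colors of its earlier out-neighbors, gives a dicoloring, and permuting the colors gives others.

Suppose it is not the case that (T) holds and $D$ is bidirected. By Theorem 1, $\mathcal D_k(D)$ is connected. As it has more than one vertex, it has an edge and no isolated vertex. Also $D$ is not the complete bidirected digraph on $k$ vertices, for which (T) holds. So both equivalences hold.

Suppose that (T) holds and $D$ is bidirected, with graph $G$. A coloring is frozen if and only if all vertices are stuck, that is, all closed neighborhoods are rainbow. By Theorem 1, all non-frozen colorings lie in one component. If no frozen coloring exists, then $\mathcal D_k(D)$ is connected with more than one vertex, so it has an edge. If a frozen coloring exists, it is an isolated vertex, and $\mathcal D_k(D)$ is disconnected because it has more than one vertex. The isolated vertices are exactly the frozen colorings.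

Finally, if $G$ is not complete, then, being connected, it has non-adjacent vertices $x,y$ with a common neighbor $r$. Color $x,y$ alike and extend greedily with $\Delta+1$ colors. Then $r$ is not stuck, so a non-frozen coloring exists, and it lies in a non-isolated component. If $G$ is complete, then $G=K_{\Delta+1}=K_k$, and every proper $k$-coloring is frozen. $\blacksquare$
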